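
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Existence of Raynaud--Tamagawa theta divisors\\ on generic pointed curves}


\begin{abstract}
Let $X$ be a generic smooth pointed curve in characteristic $p>0$, let $n=p^t-1$, and let $D$ be an effective divisor supported on the marked points, with coefficients less than $n$ and with degree divisible by $n$. Suppose that $D$ comes from a nontrivial pair $(\mathcal L,D)$ with $\mathcal L^{\otimes n}\cong\mathcal O_X(-D)$. We show that the Raynaud--Tamagawa theta divisor attached to $D$ exists if and only if $\deg D^{(i)}\ge\deg D$ for all $i$, where $D^{(i)}$ is obtained from $D$ by multiplying the coefficients by $p^i$ modulo $n$. This answers a question of Yang. We also compute the rank of the Frobenius-semilinear map attached to $(\mathcal L,D)$. On the projective line the proof rests on one observation. A $p$-linear map given by a generic polynomial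 has maximal rank on every subspace that is rational over the field generated by the marked points. The reason is that, when the map lowers the dimension, the relevant determinants have leading exponents that are pairwise distinct modulo $p$. Higher genus follows by degeneration to curves with ordinary elliptic components.
\end{abstract}

\section{The question and the answer}

\subsection{The theta divisor of a divisor on the marked points}

Let $k$ be an algebraically closed field of characteristic $p>0$, and let $X^\bullet=(X,D_X)$ be a smooth pointed stable curve of type $(g,r)$ over $k$. Thus $X$ is a smooth projective curve of genus $g$, $D_X$ is a set of $r$ marked points, and $2g-2+r>0$. We call $X^\bullet$ \emph{component-generic} if the image of the classifying morphism $\operatorname{Spec}k\to\mathcal M_{g,r}\otimes\mathbb F_p$ is the generic point of the moduli stack.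

Fix an integer $t\ge1$ and put
\[
q=p^t,\qquad n=q-1 .
\]
Let $\mathcal P$ be the set of pairs $([\mathcal L],D)\neq([\mathcal O_X],0)$ in which $D=\sum_{x\in D_X}d_x x$ is a divisor with $d_x\in\{0,1,\dots,n-1\}$ and $[\mathcal L]$ is the isomorphism class of a line bundle on $X$ with $\mathcal L^{\otimes n}\cong\mathcal O_X(-D)$. Each such pair corresponds to a Galois multi-admissible covering of $X^\bullet$ with group $\mathbb Z/n\mathbb Z$. Since $\deg D=-n\deg\mathcal L$, the number
\[
s(D)=\deg(D)/n
\]
is a non-negative integer. For $0\le i\le t-1$ let $D^{(i)}=\sum_x d_x^{(i)}x$, where $d_x^{(i)}\in\{0,\dots,n-1\}$ is the residue of $p^id_x$ modulo $n$. In particular $D^{(0)}=D$, and $\deg D^{(i)}\equiv p^i\deg D\equiv0\pmod n$, so that $s(D^{(i)})$ is again an integer.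

Let $X_t=X\times_{k,\mathrm{Fr}^t}k$, let $\Phi:X\to X_t$ be the $t$-th relative Frobenius morphism, and put
\[
\mathcal E_D=\Phi_*(\mathcal O_X(D))/\mathcal O_{X_t}.
\]
This is a vector bundle. Indeed, a local section of $\Phi_*\mathcal O_X(D)$ whose class is torsion is a rational function $f$ on $X$ that comes from $X_t$. The order of $f$ at each point is then a multiple of $q$, and it is at least $-d_x>-q$ at $x\in D_X$ and non-negative elsewhere. So $f$ is regular and comes from $\mathcal O_{X_t}$. The rank of $\mathcal E_D$ is $q-1=n$, and $\chi(\mathcal E_D)=(1-g+\deg D)-(1-g)=n\,s(D)$, so its slope is $g-1+s(D)$. Hence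
\[
\chi(\mathcal E_D\otimes\mathcal J')=0\qquad\text{for every }\mathcal J'\in\mathrm{Pic}^{-s(D)}(X_t).
\]
One would therefore expect $\mathcal E_D\otimes\mathcal J'$ to have no nonzero sections when $\mathcal J'$ is general. We say that \emph{the Raynaud--Tamagawa theta divisor $\Theta_{\mathcal E_D}$ exists} if this is so, that is, if the closed locus
\[
\{[\mathcal J']\in\mathrm{Pic}^{-s(D)}(X_t): H^0(X_t,\mathcal E_D\otimes\mathcal J')\ne0\}
\]
is a proper subset of $\mathrm{Pic}^{-s(D)}(X_t)$. It is then the support of a divisor $\Theta_{\mathcal E_D}$.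

By results of Raynaud ($s(D)=0$) and Tamagawa ($s(D)\le1$), $\Theta_{\mathcal E_D}$ exists whenever $s(D)\in\{0,1\}$. For larger $s(D)$ there are two different obstructions.

The first is \emph{numerical}. If $\Theta_{\mathcal E_D}$ exists, then $\mathcal E_D$ is semistable: a subbundle of slope greater than $g-1+s(D)$ would have positive Euler characteristic, hence a nonzero section, after every twist by a line bundle of degree $-s(D)$. Semistability forces $\deg D^{(i)}\ge\deg D$ for all $i$. We shall see this inequality appear in a more direct way. For $D\ne0$, the sections of $\mathcal E_D\otimes\mathcal J'$ are the kernel of a map between spaces of dimension $g-1+s(D)$, and this map factors through spaces of dimension $g-1+s(D^{(i)})$.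

The second obstruction depends on the \emph{moduli} of $X^\bullet$. Already for four points on $\mathbb P^1$, with $p$ odd, $t=1$ and all $d_x=\frac{p-1}2$, the theta divisor exists if and only if the double cover branched at the four points is an ordinary elliptic curve (Example~\ref{ex:hasse}). On a generic curve one would guess that only the first obstruction survives. Whether this is so is a question of Yang \cite{Yang}: \emph{if $X^\bullet$ is smooth and component-generic, $([\mathcal L],D)\in\mathcal P$ is arbitrary, and $\deg D^{(i)}\ge\deg D$ for all $i$, does $\Theta_{\mathcal E_D}$ exist?}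

\subsection{Results}

For a line bundle $\mathcal J$ on $X$ let $\mathcal J_{(t)}$ be its pullback along the projection $X_t\to X$. Since $k$ is perfect, $\mathcal J\mapsto\mathcal J_{(t)}$ is a degree-preserving bijection on isomorphism classes. The answer to the question is yes, in the following form.

\begin{theorem}\label{thm:main}
Let $X^\bullet$ be smooth and component-generic, and let $([\mathcal L],D)\in\mathcal P$. Then $\Theta_{\mathcal E_D}$ exists if and only if $\deg D^{(i)}\ge\deg D$ for all $i\in\{0,\dots,t-1\}$. If these inequalities hold, then $[\mathcal L_{(t)}]\notin\Theta_{\mathcal E_D}$.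
\end{theorem}

It follows from a formula that needs no inequality. The $q$-th power map $\mathcal L\to\mathcal L^{q}\subset\mathcal L^q(D)$ induces a $q$-linear map
\[
\varphi_{\mathcal L,D}:H^1(X,\mathcal L)\to H^1(X,\mathcal L^{q}(D)),
\]
whose rank is the dimension of the span of its image.

\begin{theorem}\label{thm:rank}
Let $X^\bullet$ be smooth and component-generic, and let $([\mathcal L],D)\in\mathcal P$ be arbitrary. Then
\[
\operatorname{rank}\varphi_{\mathcal L,D}=g-1+\min_{0\le i\le t-1}s(D^{(i)}),
\qquad
h^0(X_t,\mathcal E_D\otimes\mathcal L_{(t)})=s(D)-\min_{0\le i\le t-1} s(D^{(i)}),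
\]
and the latter number is the minimum of $h^0(X_t,\mathcal E_D\otimes\mathcal J')$ over all $\mathcal J'\in\mathrm{Pic}^{-s(D)}(X_t)$.
\end{theorem}

\subsection{The idea}

Writing the coefficients of $D$ in base $p$ factors $\varphi_{\mathcal L,D}$ into $t$ maps, each $p$-linear. For $D\ne0$ these run between spaces of dimensions $g-1+s(D^{(0)}),\ g-1+s(D^{(1)}),\ \dots,\ g-1+s(D^{(t-1)}),\ g-1+s(D^{(0)})$. This gives the upper bound for the rank on every curve (Section~\ref{sec:rank}). The lower bound says that nothing more is lost. It is not enough that each of the $t$ maps has maximal rank. When a step lowers the dimension, the image of the previous steps must be in general position with respect to its kernel, and in general the steps involve the same marked points, so they cannot be moved independently.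

On $\mathbb P^1$ with independent variables $a_1,\dots,a_r$ as marked points, we show that each step has maximal rank on \emph{every} subspace defined over $K=\mathbb F_p(a_1,\dots,a_r)$. The point is that the maps are $p$-linear. The coordinates of the subspace enter the relevant determinants only through $p$-th powers, and, when a step lowers the dimension, the other factors have leading exponents that are pairwise distinct modulo $p$. So there can be no cancellation. Section~\ref{sec:examples} shows this in a small example, and Section~\ref{sec:line} does it in general. Section~\ref{sec:generic} passes to higher genus. For $D\ne0$ we degenerate $X^\bullet$ to a projective line that carries all marked points and has $g$ ordinary elliptic tails; for $D=0$ we degenerate $X$ to a chain of ordinary elliptic curves. We then use the fact that the corank of a semilinear map can only grow under specialization.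

\section{From theta divisors to semilinear maps}\label{sec:rank}

\subsection{Semilinear maps and their rank}

Let $F$ be a field of characteristic $p$. An additive map $\varphi:V\to V'$ of finite-dimensional $F$-vector spaces is \emph{$p^a$-linear} if $\varphi(cv)=c^{p^a}\varphi(v)$. Its \emph{linearization} is the $F$-linear map $F\otimes_{\mathrm{Fr}^a,F}V\to V'$, $c\otimes v\mapsto c\,\varphi(v)$. Its \emph{rank} is the rank of the linearization, that is, $\dim_F\operatorname{span}\varphi(V)$, and its corank is $\dim V'-\operatorname{rank}\varphi$. We use the following facts.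
\begin{itemize}
\item The rank does not change under extension of $F$.
\item If $\psi$ is semilinear, then $\operatorname{span}\psi(\operatorname{span}S)=\operatorname{span}\psi(S)$ for every subset $S$. So the rank of a composite can be computed by taking spans at each step.
\item If $\varphi$ is a composite of semilinear maps that passes through a space $W$, then $\operatorname{rank}\varphi\le\dim W$.
\end{itemize}

Let $C$ be a proper reduced curve over $F$, let $D$ be an effective divisor supported at smooth rational points, and let $\mathcal J$ be a line bundle on $C$. The additive map of sheaves $\mathcal J\to\mathcal J^q\subset\mathcal J^q(D)$, $u\mapsto u^q$, induces a $q$-linear map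
\[
\varphi_{\mathcal J,D}:H^1(C,\mathcal J)\to H^1(C,\mathcal J^q(D)).
\]
If $\mathcal L^n\cong\mathcal O(-D)$, then $\mathcal L^q(D)\cong\mathcal L$, because $q=n+1$.

In the rest of this section $X$ is any smooth projective curve of genus $g$ over $k$, and $D=\sum_xd_xx$ is a divisor on $X$ with $0\le d_x\le n-1$ and $\deg D\in n\mathbb Z$. The notions $s(D)$, $D^{(i)}$ and $\mathcal E_D$ are defined as before.

\begin{lemma}\label{lem:h0}
Let $s=s(D)$ and $\deg\mathcal J=-s$, and suppose that $H^0(X,\mathcal J)=H^0(X,\mathcal J^q(D))=0$. Then
\[
h^0(X_t,\mathcal E_D\otimes\mathcal J_{(t)})=g-1+s-\operatorname{rank}\varphi_{\mathcal J,D}.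
\]
The vanishing hypothesis is automatic if $s>0$.
\end{lemma}

\begin{proof}
The composite $X\xrightarrow{\Phi}X_t\to X$ is the $t$-th power of the absolute Frobenius, so $\Phi^*\mathcal J_{(t)}=\mathcal J^q$. Tensor $0\to\mathcal O_{X_t}\to\Phi_*\mathcal O_X(D)\to\mathcal E_D\to0$ with $\mathcal J_{(t)}$ and apply the projection formula:
\[
0\to\mathcal J_{(t)}\to\Phi_*(\mathcal J^q(D))\to\mathcal E_D\otimes\mathcal J_{(t)}\to0 .
\]
Here $\deg\mathcal J^q(D)=-qs+ns=-s$, which explains the last assertion. Since $H^0(X,\mathcal J^q(D))=0$, the space $H^0(\mathcal E_D\otimes\mathcal J_{(t)})$ is the kernel of $H^1(X_t,\mathcal J_{(t)})\to H^1(X,\mathcal J^q(D))$. Now $H^1(X_t,\mathcal J_{(t)})=k\otimes_{\mathrm{Fr}^t,k}H^1(X,\mathcal J)$, and a section $1\otimes u$ of $\mathcal J_{(t)}$ goes to $u^q$, so this map is the linearization of $\varphi_{\mathcal J,D}$. Its source has dimension $h^1(\mathcal J)=g-1+s$ by Riemann--Roch, because $H^0(\mathcal J)=0$.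
\end{proof}

\subsection{Digits}

Put $s_l=s(D^{(l)})$ for $0\le l\le t-1$ and $s_t=s_0=s(D)$. If $D=0$, all $s_l$ vanish. If $D\neq0$, then every $D^{(l)}$ is nonzero, because $p^l$ is prime to $n$, and hence every $s_l\ge1$.

Write $d_x=\sum_{j=0}^{t-1}d_{x,j}p^j$ with digits $0\le d_{x,j}\le p-1$. Since $d_x\le n-1$, not all digits equal $p-1$. Multiplication by $p$ modulo $n=p^t-1$ is the cyclic shift of digits, so $d_x^{(l)}=\sum_jd_{x,j}\,p^{(j+l)\bmod t}$. The top digit of $d_x^{(l)}$ is $d_{x,t-1-l}$, and the next shift moves it from the top to the bottom: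
\[
d_x^{(l+1)}=p\,d_x^{(l)}-n\,d_{x,t-1-l}\qquad(0\le l\le t-1,\ d_x^{(t)}=d_x^{(0)}).
\]
Put $D_l=\sum_xd_{x,t-1-l}\,x$. Then
\begin{equation}\label{eq:digits}
D=\sum_{l=0}^{t-1}p^{t-1-l}D_l,\qquad s_{l+1}=p\,s_l-\deg D_l\quad(0\le l\le t-1).
\end{equation}

For a line bundle $\mathcal J$ of degree $-s_0$ put $\mathcal B_0=\mathcal J$ and $\mathcal B_{l+1}=\mathcal B_l^{p}(D_l)$. By \eqref{eq:digits}, $\mathcal B_t=\mathcal J^q(D)$ and $\deg\mathcal B_l=-s_l$. The maps $u\mapsto u^p$ from $\mathcal B_l$ to $\mathcal B_l^p\subset\mathcal B_{l+1}$ compose to $u\mapsto u^q$, so $\varphi_{\mathcal J,D}$ is the composite of $p$-linear maps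
\begin{equation}\label{eq:chain}
H^1(\mathcal B_0)\to H^1(\mathcal B_1)\to\cdots\to H^1(\mathcal B_t).
\end{equation}

\begin{proposition}[upper bound]\label{prop:upper}
Let $\mathcal J$ be a line bundle on $X$ with $\deg\mathcal J=-s(D)$. Then
\begin{equation}\label{eq:upper}
h^0(X_t,\mathcal E_D\otimes\mathcal J_{(t)})\ge s(D)-\min_ls_l .
\end{equation}
If $D\neq0$, or if $D=0$ and $H^0(X,\mathcal J)=0$, then $\operatorname{rank}\varphi_{\mathcal J,D}\le g-1+\min_ls_l$.
\end{proposition}

\begin{proof}
If $D\ne0$, then all $s_l>0$, so $h^0(\mathcal B_l)=0$ and $h^1(\mathcal B_l)=g-1+s_l$. Since \eqref{eq:chain} passes through every $H^1(\mathcal B_l)$, the rank is at most $g-1+\min_ls_l$, and Lemma~\ref{lem:h0} gives \eqref{eq:upper}. If $D=0$, the right-hand side of \eqref{eq:upper} is $0$. If moreover $H^0(\mathcal J)=0$, then the rank is at most $h^1(\mathcal J)=g-1$.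
\end{proof}

For $([\mathcal L],D)\in\mathcal P$ the hypotheses of Lemma~\ref{lem:h0} and of the rank bound hold with $\mathcal J=\mathcal L$. For $D\ne0$ this is clear. For $D=0$ the bundle $\mathcal L$ is nontrivial of degree $0$ and $\mathcal L^q\cong\mathcal L$, so $H^0(\mathcal L)=H^0(\mathcal L^q)=0$. In both cases $h^0(\mathcal L)=0$ and $h^1(\mathcal L)=g-1+s(D)$. What remains for Theorem~\ref{thm:rank} is therefore the lower bound
\begin{equation}\label{eq:lower}
\operatorname{rank}\varphi_{\mathcal L,D}\ge g-1+\min_ls_l .
\end{equation}

\section{The projective line: formulas and two examples}\label{sec:examples}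

Let $K$ be a field of characteristic $p$ and let $D=\sum_{k=1}^rd_ka_k\ne0$ be a divisor on $\mathbb P^1_K$, with $0\le d_k\le n-1$, supported at distinct points $a_k\in K$. Assume that $\deg D=ns_0$. The digits $d_{k,j}$ of $d_k$, the numbers $s_l$, the divisors $D_l$ and the factorization \eqref{eq:chain} are defined as in Section~\ref{sec:rank}; nothing there depends on the base field. We make \eqref{eq:chain} explicit for $\mathcal J=\mathcal O(-s_0\infty)$. Put $f_l=\prod_k(z-a_k)^{d_{k,t-1-l}}$, so that $\operatorname{div}f_l=D_l-(\deg D_l)\infty$. By \eqref{eq:digits}, multiplication by $f_l$ is an isomorphism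
\[
\mathcal O(-ps_l\infty+D_l)\xrightarrow{\ \sim\ }\mathcal O(-ps_l\infty+(\deg D_l)\infty)=\mathcal O(-s_{l+1}\infty).
\]
Inductively, $\mathcal B_l\cong\mathcal O(-s_l\infty)$, and the map $\mathcal B_l\to\mathcal B_{l+1}$ becomes $u\mapsto f_lu^p$. The \v{C}ech covering by $\{z\ne\infty\}$ and $\{z\ne0\}$ gives
\begin{equation}\label{eq:Vl}
H^1(\mathbb P^1,\mathcal O(-s_l\infty))=\frac{K[z,z^{-1}]}{K[z]+z^{-s_l}K[z^{-1}]}=\bigoplus_{j=1}^{s_l-1}Kz^{-j}=:V_l .
\end{equation}
If $f_l=\sum_mc_mz^m$, with $c_m=0$ outside $0\le m\le\deg f_l$, then the map $H^1(\mathcal B_l)\to H^1(\mathcal B_{l+1})$ is the $p$-linear map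
\begin{equation}\label{eq:phil}
\varphi_l:V_l\to V_{l+1},\qquad \varphi_l(z^{-i})=\sum_{j=1}^{s_{l+1}-1}c_{pi-j}\,z^{-j}.
\end{equation}
When $K=k$ and $X=\mathbb P^1_k$, the variety $\mathrm{Pic}^{-s(D)}(X_t)$ is a single point. By Lemma~\ref{lem:h0}, $\Theta_{\mathcal E_D}$ exists if and only if $\varphi_{t-1}\circ\dots\circ\varphi_0$ has rank $s_0-1$.

\begin{example}[one step: the Hasse invariant]\label{ex:hasse}
Let $p$ be odd, $t=1$, $r=4$ and all $d_k=\frac{p-1}2$, and let first $K=k$. Then $s_0=2$, $V_0=V_1=Kz^{-1}$, and $\varphi_0(z^{-1})=c_{p-1}z^{-1}$, where $c_{p-1}$ is the coefficient of $z^{p-1}$ in $f^{(p-1)/2}$ with $f=\prod_{k=1}^4(z-a_k)$. This is the Hasse invariant of $E:y^2=f(z)$. Indeed, if $\pi:E\to\mathbb P^1$ is the double cover, then $\pi_*\mathcal O_E=\mathcal O\oplus y\,\mathcal O(-2\infty)$, so $H^1(E,\mathcal O_E)$ is spanned by the class of $yz^{-1}$, and $(yz^{-1})^p=y\,f^{(p-1)/2}z^{-p}$ has class $c_{p-1}\cdot yz^{-1}$. Hence $\Theta_{\mathcal E_D}$ exists if and only if $E$ is ordinary. After moving the points to $0,1,\infty,\lambda$ by a projective transformation, this becomes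 the condition that $y^2=x(x-1)(x-\lambda)$ is ordinary.

If the $a_k$ are independent variables, there is a quick reason why $c_{p-1}\ne0$. The total degree of $c_{p-1}$ in the $a_k$ is $2(p-1)-(p-1)=p-1$, and each $a_k$ occurs with exponent at most $\frac{p-1}2$. So the lexicographically largest monomial that can occur is $a_1^{(p-1)/2}a_2^{(p-1)/2}$, and it does occur, with coefficient $1$.
\end{example}

\begin{example}[two steps: where the difficulty lies]\label{ex:two}
Let $p=2$, $t=2$, so $n=3$, let $r=5$ and $D=a_1+a_2+a_3+a_4+2a_5$. Then $D^{(1)}=2(a_1+a_2+a_3+a_4)+a_5$, and $s_0=2$, $s_1=3$, $s_2=2$, so the inequalities $\deg D^{(i)}\ge\deg D$ hold. The digit divisors are $D_0=a_5$ and $D_1=a_1+a_2+a_3+a_4$. Let $e_1,\dots,e_4$ be the elementary symmetric functions of $a_1,\dots,a_4$. Then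
\[
f_0=z+a_5,\qquad f_1=z^4+e_1z^3+e_2z^2+e_3z+e_4,
\]
and \eqref{eq:phil} gives maps between spaces of dimensions $1\to2\to1$:
\[
\varphi_0(z^{-1})=z^{-1}+a_5z^{-2},\qquad
\varphi_1(xz^{-1}+yz^{-2})=(x^2e_3+y^2e_1)\,z^{-1}.
\]
So $\varphi_1\varphi_0(z^{-1})=(e_3+a_5^2e_1)z^{-1}$. If $K=k$, then $\Theta_{\mathcal E_D}$ exists if and only if $e_3+a_5^2e_1\ne0$.

Individually both maps have maximal rank whenever $e_1\neq0$, but the composite can still vanish. Take $K=k$ and distinct $a_1=0$, $a_2=1$, $a_3=a$, $a_4=b$ with $1+a+b\neq0$, and $a_5=\sqrt{ab/(1+a+b)}$. Then $e_3+a_5^2e_1=ab+ab=0$. The five points are distinct. Indeed, $a_5\ne0$, since $a,b\neq0$. Moreover, $a_5=1$ would mean $(1+a)(1+b)=0$, $a_5=a$ would mean $(1+a)(a+b)=0$, and $a_5=b$ would mean $(1+b)(a+b)=0$, and none of these holds. So on this curve the theta divisor does not exist, although the numerical condition holds.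

If $a_1,\dots,a_5$ are independent variables, one could argue here that $a_5$ is independent of $a_1,\dots,a_4$. In general, however, the same points occur in several steps, and such an argument is not available. The following one is, and it uses only that $x,y$ lie in $K=\mathbb F_2(a_1,\dots,a_5)$. In lexicographic order the leading monomial of $e_3$ is $a_1a_2a_3$ and that of $e_1$ is $a_1$. Their exponent vectors $(1,1,1,0,0)$ and $(1,0,0,0,0)$ are different modulo $2$, and multiplication by the squares $x^2,y^2$ does not change them modulo $2$. So the leading terms of $x^2e_3$ and $y^2e_1$ never cancel, and $\varphi_1(w)\neq0$ for \emph{every} nonzero $w\in V_1$. Over the algebraic closure of $K$ this is false, since $w=\sqrt{e_1}\,z^{-1}+\sqrt{e_3}\,z^{-2}$ is killed by $\varphi_1$. The rationality of $w$ over $K$ is essential.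
\end{example}

\section{The projective line: generic points}\label{sec:line}

Throughout this section $K=\mathbb F_p(a_1,\dots,a_r)$ with independent variables $a_1,\dots,a_r$. We prove the following.

\begin{proposition}\label{prop:P1}
Let $D=\sum_{k=1}^rd_ka_k\neq0$ be a divisor on $\mathbb P^1_K$ with $0\le d_k\le n-1$ and $\deg D=ns$. Then $\operatorname{rank}\varphi_{\mathcal O(-s),D}=\min_ls_l-1$.
\end{proposition}

By \eqref{eq:phil} we have to study a single step and then compose. For a single step we fix integers $\delta_1,\dots,\delta_r\in\{0,\dots,p-1\}$ and $s,s'\ge1$ with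
\[
s'=ps-N,\qquad N=\sum_k\delta_k,
\]
and put $f=\prod_k(z-a_k)^{\delta_k}=\sum_mc_mz^m$, $V=\bigoplus_{i=1}^{s-1}Kz^{-i}$, $V'=\bigoplus_{j=1}^{s'-1}Kz^{-j}$. Let $\varphi:V\to V'$ be the $p$-linear map with
\[
\varphi(z^{-i})=\sum_{j=1}^{s'-1}c_{pi-j}z^{-j}.
\]

\begin{proposition}[one step]\label{prop:step}
For every $K$-subspace $W\subset V$ we have $\dim_K\operatorname{span}\varphi(W)=\min(\dim W,\,s'-1)$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:P1}, given Proposition~\ref{prop:step}]
In the notation of Section~\ref{sec:examples}, $\varphi_l:V_l\to V_{l+1}$ is the map of Proposition~\ref{prop:step} with $\delta_k=d_{k,t-1-l}$ and $(s,s')=(s_l,s_{l+1})$. Both numbers are at least $1$ since $D\ne0$, and $s'=ps-N$ by \eqref{eq:digits}. Put $W_0=V_0$ and $W_{l+1}=\operatorname{span}\varphi_l(W_l)$. Since Proposition~\ref{prop:step} applies to every $K$-subspace, $\dim W_{l+1}=\min(\dim W_l,s_{l+1}-1)$. Hence $\operatorname{rank}\varphi_{\mathcal O(-s),D}=\dim W_t=\min_ls_l-1$.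
\end{proof}

\subsection{Leading exponents}

Order $\mathbb Z^r$ lexicographically, with the first coordinate most significant. For a nonzero polynomial $P\in\mathbb F_p[a_1,\dots,a_r]$ let $\nu(P)\in\mathbb Z^r$ be its largest exponent vector, and put $\nu(P/Q)=\nu(P)-\nu(Q)$. Then $\nu:K^\times\to\mathbb Z^r$ is a homomorphism and $-\nu$ is a valuation. If one term of a finite sum of nonzero elements has strictly larger $\nu$ than all the others, then the sum is nonzero and has that $\nu$. In particular, a nonempty finite sum of nonzero elements with pairwise distinct $\nu$ is nonzero. Also $\nu(P^p)=p\,\nu(P)$.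

Put $\sigma_k=\delta_1+\dots+\delta_k$, so that $\sigma_0=0$ and $\sigma_r=N$. For an integer $M\in[0,N]$ let $e(M)=(e_1(M),\dots,e_r(M))$ be the vector with partial sums
\[
e_1(M)+\dots+e_k(M)=E_k(M):=\min(M,\sigma_k)\qquad(0\le k\le r).
\]
This is the greedy way to distribute $M$ units over boxes of capacities $\delta_1,\dots,\delta_r$: fill the first box, then the second, and so on. Explicitly,
\begin{equation}\label{eq:greedy}
e_k(M)=\begin{cases}\delta_k & \text{if } M\ge\sigma_k,\\ M-\sigma_{k-1} & \text{if } \sigma_{k-1}\le M<\sigma_k,\\ 0 & \text{if } M<\sigma_{k-1}.\end{cases}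
\end{equation}
Two vectors in $\mathbb Z^r$ compare lexicographically in the same way as their vectors of partial sums, because the first place where they differ, and the difference there, are the same.

\begin{lemma}\label{lem:coeff}
We have $c_{N-M}\ne0$ if and only if $0\le M\le N$, and then $\nu(c_{N-M})=e(M)$.
\end{lemma}

\begin{proof}
We have $c_{N-M}=\sum\prod_k\binom{\delta_k}{e_k}(-a_k)^{e_k}$, the sum running over all $(e_k)$ with $0\le e_k\le\delta_k$ and $\sum_ke_k=M$. Such vectors exist if and only if $0\le M\le N$. Different vectors give different monomials, and all the binomial coefficients are nonzero modulo $p$ because $\delta_k\le p-1$. The partial sums of every such vector satisfy $e_1+\dots+e_k\le\min(M,\sigma_k)=E_k(M)$, so the lexicographically largest one is $e(M)$.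
\end{proof}

\subsection{Minors}

For $1\le i\le s-1$ and $1\le j\le s'-1$ put $M(i,j)=N-pi+j$, so that the matrix entry of $\varphi$ is $c_{pi-j}=c_{N-M(i,j)}$. Let $I=\{i_1<\dots<i_m\}\subset\{1,\dots,s-1\}$ and $J=\{j_1<\dots<j_m\}\subset\{1,\dots,s'-1\}$, and put
\[
\Delta_{I,J}=\det(c_{pi-j})_{i\in I,\,j\in J}.
\]
The determinant is a sum over permutations. We claim that the identity permutation dominates. For $m=2$ the reason is as follows. The two diagonal values of $M$ and the two off-diagonal values have the same sum, but the diagonal values lie closer together. The partial sums $E_k$ are concave functions of $M$, and so they favor values that lie close together.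

\begin{lemma}\label{lem:minor}
If $M(i_b,j_b)\in[0,N]$ for all $b$, then $\Delta_{I,J}\ne0$ and $\nu(\Delta_{I,J})=\sum_{b=1}^me(M(i_b,j_b))$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:coeff} the identity term is nonzero and has the stated $\nu$. Let $\tau\ne\mathrm{id}$ be a permutation whose term $\pm\prod_bc_{pi_b-j_{\tau(b)}}$ is nonzero, so that all $M(i_b,j_{\tau(b)})$ lie in $[0,N]$. Choose $b$ with $\tau(b)>\tau(b+1)$, put $b'=b+1$, and let
\[
x_1=M(i_b,j_{\tau(b)}),\quad x_2=M(i_{b'},j_{\tau(b')}),\quad y=M(i_b,j_{\tau(b')}),\quad y'=M(i_{b'},j_{\tau(b)}).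
\]
With $\alpha=p(i_{b'}-i_b)\ge p$ and $\beta=j_{\tau(b)}-j_{\tau(b')}\ge1$ we have
\[
y=x_2+\alpha,\qquad y'=x_2+\beta,\qquad x_1=x_2+\alpha+\beta .
\]
So $y$ and $y'$ lie strictly between $x_2$ and $x_1$, hence in $[0,N]$, and $y+y'=x_1+x_2$. Exchanging the values of $\tau$ at $b$ and $b'$ therefore gives a permutation whose term is nonzero and which has one inversion fewer. We show that this term has strictly larger $\nu$, that is,
\[
e(y)+e(y')>e(x_1)+e(x_2).
\]
It suffices to compare partial sums. The function $E_k$ is concave, so $E_k(y)+E_k(y')\ge E_k(x_1)+E_k(x_2)$ for all $k$. It remains to find one $k$ for which the inequality is strict. Let $k$ be the smallest index with $\sigma_k>x_2$. It exists because $\sigma_r=N\ge x_1>x_2$, and $k\ge1$ because $\sigma_0=0\le x_2$. Then $\sigma_{k-1}\le x_2$ and $\delta_k\le p-1$, so $x_2<\sigma_k\le x_2+p-1<x_2+\alpha=y<x_1$. Hence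
\[
E_k(x_1)+E_k(x_2)=\sigma_k+x_2,\qquad E_k(y)+E_k(y')=\sigma_k+\min(x_2+\beta,\sigma_k)>\sigma_k+x_2 .
\]
Repeating the exchange we arrive at the identity. So the identity term has strictly larger $\nu$ than every other nonzero term.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:step}}

Put $m=\min(s-1,s'-1)$. It suffices to show that $\dim\operatorname{span}\varphi(W)=m$ for every $W\subset V$ with $\dim W=m$. Indeed, if $\dim W\le m$, enlarge $W$ to a subspace of dimension $m$. The linearization of the restriction of $\varphi$ to the larger subspace is then injective, hence so is that of the restriction to $W$, and $\dim W\le s'-1$. If $\dim W>m$, then $m<s-1$, so $m=s'-1$, and $W$ contains a subspace of dimension $m$ whose image spans $V'$.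

For $m=0$ there is nothing to prove. So let $\dim W=m\ge1$ and let $w_b=\sum_iw_{b,i}z^{-i}$ ($1\le b\le m$) be a basis of $W$. The coefficient of $z^{-j}$ in $\varphi(w_b)$ is $\sum_iw_{b,i}^{\,p}\,c_{pi-j}$. By the Cauchy--Binet formula, the minor of the matrix of $(\varphi(w_b))_b$ with columns $J$, $|J|=m$, is
\begin{equation}\label{eq:CB}
\sum_{I}P_I^{\,p}\,\Delta_{I,J},\qquad P_I=\det(w_{b,i})_{1\le b\le m,\ i\in I},
\end{equation}
where $I$ runs over the subsets of $\{1,\dots,s-1\}$ with $m$ elements. The $p$-th power comes from $\det(w_{b,i}^{\,p})=\det(w_{b,i})^p$. Some $P_I$ is nonzero because the $w_b$ are linearly independent. We must find $J$ such that \eqref{eq:CB} is nonzero.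

\medskip
\noindent\emph{The case $s\le s'$.} Here $m=s-1$ and $W=V$, so $I=\{1,\dots,s-1\}$ is the only index set and $P_I\neq0$. We choose $J$ so that Lemma~\ref{lem:minor} applies, that is, such that $pi-N\le j_i\le pi$ for all $i$. Put
\[
j_i=\max(i,\,pi-N),\qquad pi-N=s'-p(s-i).
\]
Both entries of the maximum are strictly increasing in $i$, hence so is $j_i$. We have $j_i\ge i\ge1$. Also $j_i\le s'-1$, because $i\le s-1\le s'-1$ and $s'-p(s-i)\le s'-p\le s'-1$. Clearly $pi-N\le j_i\le pi$. So $\Delta_{I,J}\ne0$ for $J=\{j_1,\dots,j_{s-1}\}$, and \eqref{eq:CB} equals $P_I^p\Delta_{I,J}\neq0$.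

\medskip
\noindent\emph{The case $s>s'$.} Now $m=s'-1=\dim V'$, so $J=\{1,\dots,m\}$ is the only choice and $j_b=b$. Here many sets $I$ contribute to \eqref{eq:CB}, and this is where $p$-th powers are needed. For $I=\{i_1<\dots<i_m\}$ put $M_b=M(i_b,b)=N-pi_b+b$. From $i_b\ge b\ge1$ we get
\[
M_b\le N-(p-1)b<N .
\]
From $i_b\le s-1-(m-b)=s-s'+b$ and $N=ps-s'$ we get
\[
M_b=p(s-i_b)-(s'-b)\ge(p-1)(s'-b)\ge0 .
\]
So Lemma~\ref{lem:minor} applies to every $I$: all $\Delta_{I,J}$ are nonzero, and $\nu(\Delta_{I,J})=\sum_be(M_b)$. Moreover
\begin{equation}\label{eq:gap}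
M_b-M_{b+1}=p(i_{b+1}-i_b)-1\ge p-1\ge1 .
\end{equation}

\begin{lemma}\label{lem:recover}
In the case $s>s'$, with $J=\{1,\dots,m\}$, the set $I$ is determined by the class of $\nu(\Delta_{I,J})$ in $\mathbb Z^r/p\mathbb Z^r$.
\end{lemma}

\begin{proof}
The interval $[0,N)$ is the disjoint union of the blocks $[\sigma_{k-1},\sigma_k)$, $1\le k\le r$. All $M_b$ lie in $[0,N)$. Block $k$ consists of $\delta_k\le p-1$ consecutive integers, so by \eqref{eq:gap} it contains at most one $M_b$. Let $x=(x_1,\dots,x_r)=\sum_be(M_b)$ and $n_k=\#\{b:M_b\ge\sigma_k\}$, so $n_0=m$. We use \eqref{eq:greedy}.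
\begin{itemize}
\item If no $M_b$ lies in block $k$, then $x_k=n_k\delta_k$ and $n_k=n_{k-1}$, so $n_{k-1}\delta_k-x_k=0$.
\item If exactly one value $M$ lies in block $k$, then $x_k=n_k\delta_k+(M-\sigma_{k-1})$ and $n_k=n_{k-1}-1$, so $n_{k-1}\delta_k-x_k=\sigma_k-M\in[1,\delta_k]\subset[1,p-1]$.
\end{itemize}
So, once $n_{k-1}$ is known, the residue of $n_{k-1}\delta_k-x_k$ modulo $p$ tells whether block $k$ contains one of the $M_b$, which value this is, and what $n_k$ is. By induction on $k$, the class of $x$ modulo $p$ determines the set of all $M_b$. Since $M_1>M_2>\cdots$, it determines each $M_b$, and hence $i_b=(N+b-M_b)/p$.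
\end{proof}

Now consider \eqref{eq:CB}. Its nonzero terms are those with $P_I\ne0$, and there is at least one. Their leading exponents
\[
\nu(P_I^p\Delta_{I,J})=p\,\nu(P_I)+\nu(\Delta_{I,J})
\]
are pairwise distinct modulo $p\mathbb Z^r$ by Lemma~\ref{lem:recover}, hence pairwise distinct. So \eqref{eq:CB} is nonzero, which proves Proposition~\ref{prop:step}. \qed

\begin{remark}
In Example~\ref{ex:two} the second step has $N=4$, $\delta_k=1$ for $k\le4$, $\delta_5=0$, and $J=\{1\}$. For $I=\{1\}$ and $I=\{2\}$ we get $M_1=3$ and $M_1=1$, so the greedy vectors are $(1,1,1,0,0)$ and $(1,0,0,0,0)$, as found there. The bound $\delta_k\le p-1$ was used three times: for the binomial coefficients in Lemma~\ref{lem:coeff}, for the strict inequality in Lemma~\ref{lem:minor}, and for the size of the blocks in Lemma~\ref{lem:recover}. This is why we cut $\varphi_{\mathcal J,D}$ into $t$ steps.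
\end{remark}

\section{Generic curves of arbitrary genus}\label{sec:generic}

In this section we prove \eqref{eq:lower}. Fix an ordering of $D_X$. The stack of curves with ordered marked points is irreducible and finite over the one with unordered points, so the ordered curve still lies over the generic point.

\subsection{Genus zero}\label{sub:zero}

Here $D\ne0$, since $D=0$ would force $\mathcal L\cong\mathcal O_X$, and $\mathcal L\cong\mathcal O(-s)$ with $s=s(D)$. The map from $(\mathbb P^1)^r$ minus the diagonals to $\mathcal M_{0,r}$ is dominant. So $(\mathbb P^1_K;a_1,\dots,a_r)$, with $K$ as in Section~\ref{sec:line}, and $X^\bullet$ both lie over the generic point of $\mathcal M_{0,r}\otimes\mathbb F_p$, and they become isomorphic over a common extension field. The rank is invariant under field extension, so \eqref{eq:lower} follows from Proposition~\ref{prop:P1}.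

\subsection{The special curve}\label{sub:special}

Let $g\ge1$ and $s=s(D)$. We want to specialize $X^\bullet$ to a curve on which the rank is visible. All the interaction with $D$ should happen on a projective line, and the other components should have bijective Frobenius on $H^1(\mathcal O)$. Ordinary elliptic curves do this, and they exist over every algebraically closed field of characteristic $p$, since only finitely many $j$-invariants are supersingular. We distinguish two cases.

\smallskip
\noindent\textbf{Case (a): $D\ne0$.} Since $\deg D\ge n$ and every $d_x<n$, we have $r\ge2$. Let $k_0$ be an algebraic closure of $K=\mathbb F_p(a_1,\dots,a_r)$. Let $X_0$ be the union of $C_0=\mathbb P^1_{k_0}$, with marked points $a_1,\dots,a_r$, and $g$ ordinary elliptic curves $E_1,\dots,E_g$, where the origin of $E_i$ is glued to a point $b_i\in C_0$. The $b_i$ are distinct and different from the $a_k$. Since $r+g\ge3$, this is a stable pointed curve of type $(g,r)$. We write $D=\sum_kd_ka_k$ also on $X_0$.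

\smallskip
\noindent\textbf{Case (b): $D=0$.} Here $\mathcal L$ is nontrivial of degree $0$. If $g=1$, then $H^1(X,\mathcal L)=0$ and \eqref{eq:lower} reads $0\ge0$. So let $g\ge2$. The map $\varphi_{\mathcal L,0}$ does not involve the marked points. Since $\mathcal M_{g,r}\to\mathcal M_g$ is dominant, $X$ without marked points lies over the generic point of $\mathcal M_g\otimes\mathbb F_p$. So from now on we take $r=0$ in this case. Let $k_0=\overline{\mathbb F}_p$ and let $X_0$ be a chain $E_1\cup\dots\cup E_g$ of ordinary elliptic curves. It is a stable curve of genus $g$.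

\smallskip
In both cases the dual graph of $X_0$ is a tree.

\begin{lemma}\label{lem:special}
Let $\kappa'$ be an algebraically closed field containing $k_0$, and let $\mathcal L_0$ be a line bundle on $X_0\otimes\kappa'$ with $\mathcal L_0^n\cong\mathcal O(-D)$. In case \textup{(b)} assume that $\mathcal L_0\not\cong\mathcal O$. Then $\mathcal L_0^q(D)\cong\mathcal L_0$, $h^0(\mathcal L_0)=0$, $h^1(\mathcal L_0)=g-1+s$, and
\[
\operatorname{rank}\varphi_{\mathcal L_0,D}=g-1+\min_ls_l .
\]
\end{lemma}

\begin{proof}
The first assertion holds because $q=n+1$. Write $\mathcal L_i=\mathcal L_0|_{E_i}$. As $D$ does not meet $E_i$, we have $\mathcal L_i^n\cong\mathcal O$, so $\deg\mathcal L_i=0$ and $\mathcal L_i^q\cong\mathcal L_i$. In case (a), $\mathcal L_0|_{C_0}$ has degree $-\deg(D)/n=-s$. In both cases the total degree of $\mathcal L_0$ is $-s$.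

\emph{No sections.} In case (a) a section of $\mathcal L_0$ vanishes on $C_0$ because $s\ge1$. In case (b) some $\mathcal L_i$ is nontrivial: a line bundle that is trivial on all components of a tree of curves is trivial, since the trivializations can be matched at the nodes one component at a time. A section of $\mathcal L_0$ vanishes on this $E_i$. On each other $E_j$ a section is $0$, if $\mathcal L_j\not\cong\mathcal O$, or a section of a trivial bundle, which is $0$ as soon as it vanishes at one point. Since $X_0$ is connected, we may pass from component to component through the nodes, and every section vanishes. So $h^0(\mathcal L_0)=0$, and Riemann--Roch gives $h^1(\mathcal L_0)=g-1+s$.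

\emph{Separating the components.} Let $C_v$ run over the components and $y$ over the nodes, and let $\mathcal L_0(y)$ denote the fiber at $y$. After ordering the two branches at each node, taking differences of values gives the exact sequence
\[
0\to\mathcal L_0\to\bigoplus_v\mathcal L_0|_{C_v}\to\bigoplus_y\mathcal L_0(y)\to0
\]
and the corresponding sequence for $\mathcal L_0^q(D)$. Since $D$ avoids the nodes and $u\mapsto u^q$ is additive, the two sequences are compatible with the $q$-th power maps. Put $A=\operatorname{coker}\bigl(\bigoplus_vH^0(C_v,\mathcal L_0|_{C_v})\to\bigoplus_y\mathcal L_0(y)\bigr)$, and let $A'$ be the analogous space for $\mathcal L_0^q(D)$. We obtain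
\[
0\to A\to H^1(X_0,\mathcal L_0)\to\bigoplus_vH^1(C_v,\mathcal L_0|_{C_v})\to0
\]
(over $\kappa'$), the same sequence with $A'$ for $\mathcal L_0^q(D)$, and a semilinear map from the first sequence to the second.

\emph{The map $A\to A'$ has bijective linearization.} On each line $\mathcal L_0(y)$ the linearized $q$-th power map is an isomorphism onto $\mathcal L_0(y)^q$. The same holds on each $H^0(C_v,\cdot)$. On $C_0$ both spaces are $0$, since both bundles have degree $-s<0$. On $E_i$ both are $0$ if $\mathcal L_i\cong\mathcal L_i^q\not\cong\mathcal O$. If $\mathcal L_i\cong\mathcal O$, they are generated by a nowhere vanishing section $u$ and by $u^q$. So the linearization is also an isomorphism on cokernels.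

\emph{The components.} On $H^1(E_i,\mathcal L_i)$ source and target are $0$ if $\mathcal L_i\not\cong\mathcal O$. If $\mathcal L_i\cong\mathcal O$, the trivializations $u$ and $u^q$ turn the map into the $t$-th iterate of Frobenius on the line $H^1(E_i,\mathcal O)$, which is nonzero because $E_i$ is ordinary. So the corank on $E_i$ is $0$. In case (a), on $H^1(C_0,\mathcal O(-s))$ the rank is $\min_ls_l-1$ by Proposition~\ref{prop:P1} and invariance under field extension. The target has dimension $s-1$, so the corank is $s-\min_ls_l$.

Since the linearization $A\to A'$ is an isomorphism, the corank of $\varphi_{\mathcal L_0,D}$ is the sum of the coranks on the components. It equals $s-\min_ls_l$ in case (a) and $0=s-\min_ls_l$ in case (b). Subtracting it from $h^1(\mathcal L_0^q(D))=g-1+s$ gives the rank.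
\end{proof}

\subsection{The family}

We now put $X^\bullet$ and $X_0$ into one family over a discrete valuation ring. The stack $\overline{\mathcal M}_{g,r}\otimes\mathbb F_p$ is a smooth irreducible Deligne--Mumford stack that contains $\mathcal M_{g,r}\otimes\mathbb F_p$ as a dense open substack (Deligne--Mumford, Knudsen). Since $k_0$ is algebraically closed, the morphism from $\operatorname{Spec}k_0$ given by $X_0$ lifts to an étale chart. Taking a connected component, we obtain a connected scheme $U$ of finite type over $\mathbb F_p$, étale over the stack, and a point $u\in U$ such that $X_0$ is the base change to $k_0$ of the curve over $u$. As $U$ is smooth over $\mathbb F_p$ and connected, it is integral. Its generic point $\eta$ maps to the generic point of the stack, and $u\ne\eta$ because $X_0$ is singular. By \cite[7.1.7]{EGA2} there is a discrete valuation ring with fraction field $\kappa(\eta)$ that dominates $\mathcal O_{U,u}$. Let $R$ be its strict henselization, $F$ the fraction field of $R$, $\kappa$ its (separably closed) residue field, and $(\mathcal X;\sigma_1,\dots,\sigma_r)$ the pulled-back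 stable curve over $R$. Then the following hold.
\begin{itemize}
\item There is an algebraically closed field $\kappa'$ containing $\kappa$ and $k_0$ over $\kappa(u)$ such that the special fiber becomes isomorphic to $X_0\otimes\kappa'$ over $\kappa'$.
\item The curves $X^\bullet$ and $\mathcal X_F$ both lie over the generic point of the stack. So there is an algebraically closed field $\Omega$ containing $k$ and $F$ such that $X^\bullet$ and $(\mathcal X;\sigma_\bullet)$ become isomorphic over $\Omega$.
\end{itemize}
The second item is where component-genericity enters for $g\ge1$. We write $D=\sum_kd_k\sigma_k$. This is a relative Cartier divisor, because the $\sigma_k$ lie in the smooth locus.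

\subsection{Extending $\mathcal L$ over the family}

We need a line bundle on $\mathcal X$ that restricts to $\mathcal L$ over $\Omega$ and satisfies the hypotheses of Lemma~\ref{lem:special} over $\kappa'$. The bundle $\mathcal L$ is an $n$-th root of $\mathcal O(-D)$, so we extend roots. For this it is important that $X_0$ is a tree of smooth curves, for then the number of $n$-th roots does not drop on the special fiber.

Let $\mathcal M=\mathcal O_{\mathcal X}(-s\sigma_1)$ in case (a) and $\mathcal M=\mathcal O_{\mathcal X}$ in case (b). Then $\mathcal A=\mathcal O(-D)\otimes\mathcal M^{-n}$ has degree $0$ on every component of every geometric fiber, because all the marked points of $X_0$ lie on $C_0$ and $\deg D=ns$. So $\mathcal A$ defines a section of $P=\mathrm{Pic}^0_{\mathcal X/R}$, which is a smooth separated $R$-group scheme \cite[9.4, Thm.~1]{BLR}. The fibers of $P$ are abelian varieties of dimension $g$. On the special fiber this holds because the dual graph is a tree, so that $\mathrm{Pic}^0$ is the product of the $\mathrm{Pic}^0$ of the components. Since $p\nmid n$, multiplication $[n]:P\to P$ is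 étale \cite[7.3, Lemma~2]{BLR}. Hence the scheme $T=[n]^{-1}(\mathcal A)$ of $n$-th roots of $\mathcal A$ is étale and separated over $R$. On each fiber $[n]$ is surjective with kernel of geometric order $n^{2g}$, so both fibers of $T$ have exactly $n^{2g}$ geometric points.

Since $\kappa$ is separably closed, $T_\kappa$ consists of $n^{2g}$ rational points. Since $R$ is henselian and $T$ is étale, each of them lifts to a section in $T(R)$. Two sections that agree over $F$ are equal: their equalizer is closed in $\operatorname{Spec}R$, as $T$ is separated, it contains the generic point, and $\operatorname{Spec}R$ is reduced. So the $n^{2g}$ sections are distinct over $F$, and by counting they account for all the geometric points of $T_F$. Hence every geometric point of $T_F$ extends uniquely to a section of $T$ over $R$, and specialization is a bijection from the geometric points of $T_F$ to those of $T_\kappa$.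

The curve $\mathcal X/R$ has a section, since a smooth $\kappa$-point of the special fiber lifts, and $\mathrm{Pic}(R)=0$. So elements of $P(R)$ are isomorphism classes of line bundles on $\mathcal X$. Now $\mathcal L_\Omega\otimes\mathcal M_\Omega^{-1}$ has degree $0$ and is an $n$-th root of $\mathcal A_\Omega$, that is, a geometric point of $T_F$. It extends to a section of $T$. Multiplying the corresponding line bundle by $\mathcal M$, we obtain a line bundle $\widetilde{\mathcal L}$ on $\mathcal X$ with
\[
\widetilde{\mathcal L}_\Omega\cong\mathcal L_\Omega,\qquad \widetilde{\mathcal L}^{n}\cong\mathcal O_{\mathcal X}(-D).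
\]
Let $\mathcal L_0$ be its restriction to $X_0\otimes\kappa'$. Then $\mathcal L_0^n\cong\mathcal O(-D)$. In case (b) we have $\mathcal M=\mathcal A=\mathcal O$, and the specialization bijection sends the trivial class to the trivial class. Since $\mathcal L\not\cong\mathcal O$, also $\mathcal L_0\not\cong\mathcal O$. Thus $\mathcal L_0$ satisfies the hypotheses of Lemma~\ref{lem:special}.

\subsection{Specialization of the corank}

Let $Q$ be the cokernel of the linearization
\[
R\otimes_{\mathrm{Fr}^t,R}H^1(\mathcal X,\widetilde{\mathcal L})\to H^1(\mathcal X,\widetilde{\mathcal L}^{q}(D))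
\]
of $\varphi_{\widetilde{\mathcal L},D}$, the map induced by $u\mapsto u^q$ on $\mathcal X$. On a flat proper family of curves, $H^1$ is the top cohomology and commutes with base change, and the $q$-th power map is compatible with base change. So $Q\otimes\Omega$ and $Q\otimes\kappa'$ are the cokernels of the linearizations of $\varphi_{\mathcal L_\Omega,D}$ and $\varphi_{\mathcal L_0,D}$. Since $Q$ is finitely generated over the local ring $R$, Nakayama's lemma gives
\[
\dim_\Omega Q\otimes\Omega\le\dim_{\kappa'}Q\otimes\kappa' .
\]
Both targets have dimension $g-1+s$, by Lemma~\ref{lem:special} for $\mathcal L_0^q(D)\cong\mathcal L_0$ and by the remarks after Proposition~\ref{prop:upper} for $\mathcal L^q(D)\cong\mathcal L$. Hence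
\[
\operatorname{rank}\varphi_{\mathcal L,D}=\operatorname{rank}\varphi_{\mathcal L_\Omega,D}\ge\operatorname{rank}\varphi_{\mathcal L_0,D}=g-1+\min_ls_l ,
\]
which is \eqref{eq:lower} for $g\ge1$. Together with Section~\ref{sub:zero}, \eqref{eq:lower} holds in all cases.

\section{Proof of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
The rank formula is the combination of \eqref{eq:lower} with Proposition~\ref{prop:upper}. The formula for $h^0$ follows from it by Lemma~\ref{lem:h0}, whose hypotheses hold for $\mathcal J=\mathcal L$ as noted after Proposition~\ref{prop:upper}. Every $\mathcal J'\in\mathrm{Pic}^{-s(D)}(X_t)$ is of the form $\mathcal J_{(t)}$ with $\deg\mathcal J=-s(D)$, so the minimality is \eqref{eq:upper}.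
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\deg D^{(i)}\ge\deg D$ for all $i$, then $\min_is(D^{(i)})=s(D)$, and Theorem~\ref{thm:rank} gives $H^0(X_t,\mathcal E_D\otimes\mathcal L_{(t)})=0$ with $\deg\mathcal L_{(t)}=-s(D)$. So the closed locus that defines $\Theta_{\mathcal E_D}$ does not contain $[\mathcal L_{(t)}]$. It is a proper subset of $\mathrm{Pic}^{-s(D)}(X_t)$, and $\Theta_{\mathcal E_D}$ exists.

Conversely, suppose that $s(D^{(i)})<s(D)$ for some $i$. By \eqref{eq:upper}, $h^0(X_t,\mathcal E_D\otimes\mathcal J')\ge s(D)-s(D^{(i)})>0$ for every $\mathcal J'\in\mathrm{Pic}^{-s(D)}(X_t)$. So the locus is all of $\mathrm{Pic}^{-s(D)}(X_t)$, and $\Theta_{\mathcal E_D}$ does not exist.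
\end{proof}

The converse direction does not use genericity. The direct one needs it: in Example~\ref{ex:two} the inequalities hold, but the theta divisor does not exist for special positions of the five points.

\begin{thebibliography}{9}

\bibitem{BLR} Bosch, Lütkebohmert, Raynaud, \emph{Néron Models}.

\bibitem{EGA2} EGA II.

\bibitem{Yang} Yu Yang, \emph{Maximums of generalized Hasse--Witt invariants and their applications to anabelian geometry}, arXiv:2103.01073 (2021).

\end{thebibliography}

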